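# Sharp $L^p$ bounds for Bergman projectors on tube domains over symmetric cones

## 1. Which $L^p_\nu$ the Bergman projector preserves

**Theorem 1.** Let $\Omega\subset\mathbb R^n$ be an irreducible symmetric cone of rank $r\ge2$ with determinant $\Delta$, and let $T_\Omega=\mathbb R^n+i\Omega$. For $\nu\in\mathbb R$ put $d\mu_\nu(x+iy)=\Delta^{\nu-\frac nr}(y)\,dx\,dy$, $L^p_\nu=L^p(T_\Omega,d\mu_\nu)$, and let $A^p_\nu\subset L^p_\nu$ be the closed subspace of holomorphic functions. Let $\nu>\frac nr-1$, let $P_\nu$ be the orthogonal projection of $L^2_\nu$ onto $A^2_\nu$, and let $0<p\le\infty$. Then there is $C>0$ with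
$$\|P_\nu f\|_{L^p_\nu}\le C\|f\|_{L^p_\nu}\qquad\text{for all } f\in L^2_\nu\cap L^p_\nu$$
if and only if $p_\nu'<p<p_\nu$, where
$$p_\nu=\frac{\nu+\frac{2n}r-1}{\frac nr-1}-\frac{(1-\nu)_+}{\frac nr-1},\qquad (1-\nu)_+=\max(1-\nu,0),\qquad \frac1{p_\nu}+\frac1{p_\nu'}=1 .$$

That this holds is a conjecture stated in David Bekolle, Jocelyn and Cyrille Nana, "Bergman-Lorentz spaces on tube domains over symmetric cones", arXiv:1703.07859 (2017). So the conjecture is true, for every irreducible symmetric cone of rank $r\ge2$. The same method gives a mixed-norm version, which is not used for Theorem 1. Write $\kappa=\frac nr-1$.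

**Theorem 2.** Let $\nu>\kappa$, $2\le p,q<\infty$, and
$$\|f\|_{L^{p,q}_\nu}^q=\int_\Omega\Big(\int_{\mathbb R^n}|f(x+iy)|^p\,dx\Big)^{q/p}\Delta(y)^{\nu-\frac nr}\,dy .$$
Then $\|P_\nu f\|_{L^{p,q}_\nu}\le C\|f\|_{L^{p,q}_\nu}$ for all $f\in L^2_\nu\cap L^{p,q}_\nu$ if and only if
$$\nu>\kappa\big(\tfrac q2-1\big)\qquad\text{and}\qquad \nu>\kappa(q-1)-\tfrac nr\,\tfrac qp .$$
By self-adjointness of $P_\nu$ this also settles $1<p,q\le2$.

Let us unpack Theorem 1. The projector is trivially bounded on $L^2_\nu$, and since it is self-adjoint the set of good $p$ is symmetric under $p\mapsto p'$; so the question is how far above $2$ one can go. Since $\frac{2n}r-1=2\kappa+1$ and $1-(1-\nu)_+=\min(1,\nu)$,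
$$p_\nu=2+\frac{\nu+\min(1,\nu)}\kappa=\min\Big\{2+\frac{2\nu}\kappa,\ 2+\frac{\nu+1}\kappa\Big\}\in(2,\infty).\tag{1.1}$$
So there are two upper bounds for $p$. They cross at $\nu=1$, where both equal $2+\frac2\kappa$. The bound $2+\frac{2\nu}\kappa$ is the stronger one only if $\nu<1$. As $\nu>\kappa=(r-1)\frac d2$ (the integer $d\ge1$ is recalled in Section 2), this forces $r=2$, $d=1$: the light cone in $\mathbb R^3$ with $\frac12<\nu<1$.

For that cone, which is also the cone of positive definite symmetric $2\times2$ matrices, $n=3$, $r=2$, $\kappa=\frac12$. Formula (1.1) gives $p_\nu=\min\{2+4\nu,\,4+2\nu\}$, so $p_{3/4}=5$, $p_1=6$, $p_2=8$. The value $6$ at the crossing is the critical exponent of the parabola in the plane. This is not an accident: the "if" part will come from the Bourgain–Demeter decoupling theorem for paraboloids, and the two bounds are the two branches of its exponent.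

## 2. Jordan algebra facts behind the cone

**Definition (Euclidean Jordan algebra).** A Euclidean Jordan algebra is a finite-dimensional real inner product space $V$ with a commutative bilinear product, a unit $e$, and $x^2(xy)=x(x^2y)$, such that all $L(x):y\mapsto xy$ are symmetric. Its symmetric cone $\Omega$ is the interior of the set of squares. Every $x$ has a spectral decomposition $x=\sum_{i=1}^r a_if_i$ with a Jordan frame $(f_i)$ (primitive orthogonal idempotents with sum $e$); $\operatorname{tr}x=\sum a_i$, $\Delta(x)=\det x=\prod a_i$, and $x\in\Omega$ iff all $a_i>0$. We identify $\mathbb R^n$ with $V$ and use $(x|y)=\operatorname{tr}(xy)$, so that $|x|^2=\sum a_i^2$. The quadratic representation is $P(x)=2L(x)^2-L(x^2)$.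

For an idempotent $c$, $L(c)$ has eigenvalues $1,\frac12,0$, with eigenspaces $V(c,1),V(c,\frac12),V(c,0)$. The spaces $V(c,1)$, $V(c,0)$ are subalgebras with $V(c,1)V(c,0)=0$, they map $V(c,\frac12)$ into itself, and $V(c,\frac12)V(c,\frac12)\subset V(c,1)+V(c,0)$. For a frame $c_1,\dots,c_r$ the commuting operators $L(c_i)$ give the Peirce spaces $V_{ij}$, $i<j$, of common dimension $d\ge1$ (irreducibility, $r\ge2$), with $V=\bigoplus\mathbb Rc_i\oplus\bigoplus V_{ij}$. So $n=r+\frac{r(r-1)}2d$ and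
$$\kappa=\tfrac nr-1=\tfrac{(r-1)d}2 .$$

Fix the frame $c_1,\dots,c_r$. Put $e_k=c_1+\dots+c_k$, $V^{(k)}=V(e_k,1)$ (a Euclidean Jordan algebra of rank $k$ with unit $e_k$), $\Omega^{(k)}$ its cone, $\pi_k:V\to V^{(k)}$ the orthogonal projection. Then
$$\Delta_k(\xi)=\det\nolimits_{V^{(k)}}(\pi_k\xi),\quad \Delta_0=1,\quad \lambda_k=\Delta_k/\Delta_{k-1},\quad \Delta_s=\prod_{k=1}^r\lambda_k^{s_k}\quad(s\in\mathbb R^r).$$
One has $\pi_k(\Omega)\subset\Omega^{(k)}$: for $0\ne v\in\overline{\Omega^{(k)}}\subset\overline\Omega$ and $\xi\in\Omega$, $(\pi_k\xi|v)=(\xi|v)>0$, and $\Omega^{(k)}$ is self-dual.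

**Example (symmetric matrices).** $V=\mathrm{Sym}(r,\mathbb R)$ with $x\circ y=\frac12(xy+yx)$: $d=1$, $\kappa=\frac{r-1}2$, $\Omega$ the positive definite matrices, $P(b)x=bxb$, $c_i=E_{ii}$, $\Delta_k$ the leading principal minors, $\lambda_k$ the squares of the diagonal entries of the Cholesky factor. For $r=2$ and $\xi=\begin{pmatrix}a&v\\v&x\end{pmatrix}$ we get $\lambda_1=a$, $\lambda_2=x-\frac{v^2}a$, $\Delta_s(\xi)=a^{s_1}(x-\frac{v^2}a)^{s_2}$. The light cone in $\mathbb R^n$, $n\ge3$, has $r=2$, $d=n-2$, $\kappa=\frac{n-2}2$.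

We use the following facts from Faraut–Korányi, *Analysis on symmetric cones* (FK below).

* **(F1)** $G=G(\Omega)$, the group of linear automorphisms of $\Omega$, is closed in $GL(V)$, transitive on $\Omega$, and $g\in G\Rightarrow g^*\in G$. Moreover $\Delta(g\xi)=\Delta(ge)\Delta(\xi)$, $\Delta(ge)=|\det g|^{r/n}=\Delta(g^*e)$; $\Delta^{-n/r}d\xi$ is $G$-invariant; $(g\xi)^{-1}=g^{*-1}\xi^{-1}$.
* **(F2)** The Lie algebra of $G$ contains all $L(x)$ and $[L(x),L(y)]$. For $b\in\Omega$, $P(b)\in G$ and $\det(P(b)x)=\det(b)^2\det x$; for a frame $(f_i)$, $P(\sum b_if_i)$ acts on $V_{ij}(f)$ as $b_ib_j$, and on $\mathbb Rf_i$ as $b_i^2$.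
* **(F3)** The triangular group $T\subset G$ is simply transitive on $\Omega$ and $\Delta_s(t\xi)=\Delta_s(te)\Delta_s(\xi)$ for $t\in T$ [FK, VI.3]. (For matrices: $\xi\mapsto\ell\xi\ell^{\top}$, $\ell$ lower triangular with positive diagonal.)
* **(F4)** For $y\in\Omega$, $\int_\Omega e^{-(x|y)}\Delta_s(x)\Delta(x)^{-n/r}dx$ converges iff $s_k>(k-1)\frac d2$ for all $k$, and then equals $\Gamma_\Omega(s)\Delta_s(y^{-1})$ [FK, VII.1]. In particular, for $s\in\mathbb R$, $\int_\Omega e^{-\operatorname{tr}x}\Delta(x)^{s-\frac nr}dx<\infty$ iff $s>\kappa$.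
* **(F5)** For $K\subset\Omega$ compact, $\{g\in G:ge\in K\}$ is compact. Indeed, writing $\xi\le\eta$ for $\eta-\xi\in\overline\Omega$, $-e\le x\le e$ implies $-ge\le gx\le ge$, so $\|g\|$ is bounded; and $|\det g|=\Delta(ge)^{n/r}$ is bounded below.

All of this applies to $V^{(k)}$ as well, and to every Jordan frame.

## 3. Invariant order, Whitney lattice, Fourier conventions

**Order and metric.** For $C\ge1$, $\eta\in\Omega$ let $I_C(\eta)=\{\xi:C^{-1}\eta\le\xi\le C\eta\}$, a compact subset of $\Omega$. Clearly $gI_C(\eta)=I_C(g\eta)$ for $g\in G$, and each compact subset of $\Omega$ lies in some $I_R(e)$. The function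
$$\varrho(\xi,\eta)=\log\min\{C\ge1:\xi\in I_C(\eta)\}$$
is a $G$-invariant metric on $\Omega$. For example $\varrho(e,\sum a_if_i)=\max_i|\log a_i|$. Inversion reverses the order: if $x\le e$, the eigenvalues show $x^{-1}\ge e$; if $x\le y=ge$, then $g^{-1}x\le e$, so $g^*x^{-1}=(g^{-1}x)^{-1}\ge e$ and $x^{-1}\ge g^{*-1}e=y^{-1}$. Hence $\varrho$ is invariant under inversion. We use $\le$ and $I_C$ in $\Omega^{(k)}$ too; $\pi_k$ is order preserving because $\pi_k(\overline\Omega)\subset\overline{\Omega^{(k)}}$.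

**Lattice.** Let $\{\xi_j\}\subset\Omega$ be maximal with $\varrho(\xi_i,\xi_j)\ge1$ for $i\ne j$. By maximality the balls $\{\varrho(\cdot,\xi_j)\le1\}$ cover $\Omega$. The open balls of radius $\frac12$ around the $\xi_j$ are disjoint and have equal invariant measure; those with $\varrho(\xi_j,\eta)\le R$ lie in the ball of radius $R+\frac12$ around $\eta$, whose invariant measure is finite and does not depend on $\eta$. So
$$\#\{j:\varrho(\xi_j,\eta)\le R\}\le M_R\qquad(\eta\in\Omega,\ R>0).\tag{3.1}$$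
Choose $g_j\in G$ with $g_je=\xi_j$. Take $\varphi\in C_c^\infty(\Omega)$, $0\le\varphi\le1$, $\varphi=1$ on $\{\varrho(\cdot,e)\le1\}$, $\operatorname{supp}\varphi\subset\{\varrho(\cdot,e)\le2\}=I_{e^2}(e)$, and
$$\chi_j=\frac{\varphi\circ g_j^{-1}}{\sum_i\varphi\circ g_i^{-1}},\qquad \sum_j\chi_j=1\ \text{on }\Omega .$$
(In $I_{e^2}$ and in exponentials of numbers, $e=2.718\ldots$; elsewhere $e$ is the unit.) The functions $\chi_j\circ g_j=\varphi/\sum_i\varphi\circ g_i^{-1}g_j$ form a bounded set in $C_c^\infty$ with supports in $\operatorname{supp}\varphi$: the denominator is $\ge1$; on $\operatorname{supp}\varphi$ only the $O(1)$ indices $i$ with $\varrho(\xi_i,\xi_j)\le4$ matter; for them $\varrho(g_i^{-1}g_je,e)\le4$, so $g_i^{-1}g_j$ lies in a fixed compact subset of $G$ by (F5). Let $\tilde\chi_j=\tilde\varphi\circ g_j^{-1}$ with $\tilde\varphi\in C_c^\infty(\Omega)$ and $\tilde\varphi=1$ on $\operatorname{supp}\varphi$; so $\tilde\chi_j=1$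 on $\operatorname{supp}\chi_j$, and by (3.1) the supports of the $\tilde\chi_j$ overlap boundedly.

**Fourier.** $\hat h(\xi)=\int h(x)e^{-i(x|\xi)}dx$; the spectrum of $h$ is $\operatorname{supp}\hat h$; $m(D)$ is the multiplier with symbol $m$. If $\Lambda\in GL(V)$, then
$$h\circ\Lambda^*\ \text{has spectrum}\ \Lambda(\operatorname{supp}\hat h),\qquad \|h\circ\Lambda^*\|_p=|\det\Lambda|^{-1/p}\|h\|_p.\tag{3.2}$$
So an inequality between $L^p$ norms of sums of given functions, homogeneous of degree one, is unaffected when all functions are composed with the same $\Lambda^*$. Next, an affine change of the frequency variable does not change the $L^1$ norm of a convolution kernel. Hence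
$$\text{symbols that, after affine changes of variables, form a bounded set in } C_c^\infty \text{ with supports in a fixed compact set}\tag{3.3}$$
have convolution kernels bounded in $L^1$, and the operators are uniformly bounded on every $L^p$, $1\le p\le\infty$. The same bound holds for symbols that depend only on some of the variables and satisfy (3.3) in those.

Throughout, $d\mu(v)=\Delta(v)^{\nu-\frac nr}dv$ on $\Omega$, $f_v=f(\cdot+iv)$, and $C,c>0$ may change from line to line.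

## 4. The projector on the Fourier side, and the failure of absolute values

**Lemma 3.** The map $g\mapsto F_g(z)=\int_\Omega e^{i(z|\xi)}g(\xi)\,d\xi$ is, up to a constant factor, an isometry of $L^2(\Omega,\Delta^{-\nu}d\xi)$ onto $A_\nu^2$. For $f\in L^2_\nu$ one has $P_\nu f=F_g$ with
$$g(\xi)=c\,\Delta(\xi)^\nu\int_\Omega\hat f_v(\xi)\,e^{-(v|\xi)}\,d\mu(v).\tag{4.1}$$

*Proof* (compare [FK, XIII.1]). *Isometry.* Fix $y\in\Omega$. Since $y\ge c_ye$ for some $c_y>0$ and $\Delta(\xi)\le(\operatorname{tr}\xi)^r$, the function $\Delta(\xi)^\nu e^{-2(y|\xi)}$ is bounded and integrable on $\Omega$. So $ge^{-(y|\cdot)}\in L^1\cap L^2$, $F_g$ is holomorphic, and $\int|F_g(x+iy)|^2dx=(2\pi)^n\int_\Omega|g|^2e^{-2(y|\xi)}d\xi$. Integrate in $d\mu(y)$ and use $\int_\Omega e^{-2(y|\xi)}d\mu(y)=C\Delta(\xi)^{-\nu}$, which is (F4) and needs $\nu>\kappa$.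

*Surjectivity.* Let $F\in A^2_\nu$. By the mean value property, $|F(x+iy)|^2$ is at most a constant times the integral of $|F|^2$ over a small ball about $x+iy$. Integrating in $x$, $\|F(\cdot+iy)\|_2$ is bounded for $y$ in compact sets; also $F$ and its derivatives are bounded on $V+iK$, $K\subset\Omega$ compact. For $\eta\in C_c^\infty(V)$ let $\psi(z)=\int\eta(\xi)e^{-i(z|\xi)}d\xi$, which is entire and Schwartz in $x$, locally uniformly in $y$. Then $\int F\psi(x+iy)\,dx$ has $y$-derivatives $i\int\partial_{x_l}(F\psi)(x+iy)\,dx=0$, so it is constant in $y$; and it equals $\int\widehat{F(\cdot+iy)}(\xi)e^{(y|\xi)}\eta(\xi)d\xi$. So $H(\xi)=\widehat{F(\cdot+iy)}(\xi)e^{(y|\xi)}$ does not depend on $y$. By Plancherel $\int|H(\xi)|^2\int_\Omega e^{-2(y|\xi)}d\mu(y)\,d\xi<\infty$. If $\xi\notin\overline\Omega$, then $(y|\xi)<0$ on an open subcone of $\Omega$ and the inner integral is infinite. Hence $H=0$ a.e. off $\Omega$, $H\in L^2(\Omega,\Delta^{-\nu})$,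 and $F=F_g$ with $g=(2\pi)^{-n}H$.

*Formula (4.1).* By Plancherel in $x$, $\langle f,F_h\rangle=\int_\Omega\overline{h(\xi)}\int\hat f_v(\xi)e^{-(v|\xi)}d\mu(v)\,d\xi$. Fubini is justified by Cauchy–Schwarz in $v$: the inner integral of absolute values is at most $C(\int|\hat f_v(\xi)|^2d\mu(v))^{1/2}\Delta(\xi)^{-\nu/2}$. On the other hand $\langle F_g,F_h\rangle=c_0\int g\bar h\Delta^{-\nu}d\xi$. Compare. ∎

For $f$ bounded with compact support in $T_\Omega$, Fubini in (4.1) gives $P_\nu f(z)=\int B_\nu(z,w)f(w)\,d\mu_\nu(w)$ with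
$$B_\nu(z,w)=c\int_\Omega e^{i(z-\bar w|\xi)}\Delta(\xi)^\nu d\xi=c'\,\Delta\Big(\frac{z-\bar w}i\Big)^{-\nu-\frac nr}\tag{4.2}$$
by (F4) and analytic continuation. Two computations with this kernel will be used several times. Substituting $y=ge$, $x=gx'$,
$$\int_V|\Delta(x+iy)|^{-\alpha}dx=c_\alpha\Delta(y)^{\frac nr-\alpha},\qquad 0<c_\alpha\le\infty.\tag{4.3}$$
Secondly,
$$\int_\Omega\Delta(y+e)^{-s}\,d\mu(y)<\infty\quad\Longrightarrow\quad s>s_0:=\nu+\kappa .\tag{4.4}$$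
Indeed, $\Delta(y+e)\ge1$, so if $s\le s_0$ the integral with $s_0$ would be finite too. But by Tonelli and (F4)
$$\int_\Omega\Delta(y+e)^{-s_0}d\mu(y)=\frac1{\Gamma_\Omega(s_0)}\int_\Omega\int_\Omega e^{-(y+e|\xi)}\Delta(\xi)^{s_0-\frac nr}d\xi\,d\mu(y)=\frac{\Gamma_\Omega(\nu)}{\Gamma_\Omega(s_0)}\int_\Omega e^{-\operatorname{tr}\xi}\Delta(\xi)^{\kappa-\frac nr}d\xi=\infty .$$

**The first attempt: absolute values.** A sensible first try is to bound $|P_\nu f|$ by $P^+_\nu|f|$, where $P_\nu^+$ has kernel $|B_\nu|$. In rank one this settles everything. There $\Omega=(0,\infty)$, $\int|x+iy|^{-\nu-1}dx=Cy^{-\nu}$, so by Minkowski $\|P_\nu^+f(\cdot+iy)\|_p\le C\int_0^\infty(y+v)^{-\nu}\|f_v\|_pv^{\nu-1}dv$. For $0<b<\nu/\max(p,p')$ and $a\in\{bp,bp'\}$, $\int_0^\infty(y+v)^{-\nu}v^{-a}v^{\nu-1}dv=C_ay^{-a}$, and Schur's test with $v^{-b}$ gives boundedness for all $1<p<\infty$.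

In rank $r\ge2$ it stops exactly here. Suppose $P_\nu^+$ is bounded on $L^p_\nu$ with $2<p<\infty$. Test it on $\mathbf 1_{|x|<N}h(v)$, $h\ge0$. For $|x|<N/2$ the value at $x+iy$ is at least $\int h(v)\int_{|x'|<N/2}|B_\nu(x'+iy,iv)|\,dx'd\mu(v)$. The volumes of $\{|x|<N/2\}$ and $\{|x|<N\}$ differ by the factor $2^n$. Let $N\to\infty$ and use (4.3): the operator $Sh(y)=\int\Delta(y+v)^{-\nu}h(v)\,d\mu(v)$ is bounded on $L^p(\Omega,\mu)$, hence by symmetry on $L^{p'}(\Omega,\mu)$. Take $h=\mathbf 1_{I_2(e)}$. As $y+v\le2(y+e)$ there, $Sh\ge c\Delta(\cdot+e)^{-\nu}$. So $\int\Delta(y+e)^{-\nu p'}d\mu<\infty$, and (4.4) gives $\nu p'>\nu+\kappa$, that is, $p<1+\frac\nu\kappa$. This is strictly below $p_\nu$. The oscillation in $x$ must be used.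

## 5. Cutting $P_\nu f$ into Whitney pieces

Let $f\in L^2_\nu\cap L^p_\nu$ with $2\le p<\infty$, $g$ as in (4.1), $F=P_\nu f$, and
$$G_j(x)=\int\chi_jg\,e^{i(x|\xi)}d\xi,\qquad h_j^y(x)=\int\chi_jg\,e^{-(y|\xi)}e^{i(x|\xi)}d\xi\quad(y\in\Omega).$$
As $g\in L^2(\Omega,\Delta^{-\nu})$, these are in $L^2$, and $F(\cdot+iy)=\sum_jh_j^y$ in $L^2$ because $ge^{-(y|\cdot)}\in L^2$.

**Lemma 4.** (a) $\sum_j\Delta(\xi_j)^{-\nu}\|G_j\|_p^p\le C\|f\|_{L^p_\nu}^p$. (b) $\|h_j^y\|_p\le Ce^{-c(y|\xi_j)}\|G_j\|_p$.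

*Proof.* *An exponentially small kernel.* Let $k_{j,v}$ have Fourier transform $(\Delta(\xi)/\Delta(\xi_j))^\nu\chi_j(\xi)e^{-(v|\xi)}$. We claim
$$\|k_{j,v}\|_1\le Ce^{-c(v|\xi_j)} .\tag{5.1}$$
With $\xi=g_j\eta$, $\eta\in I_{e^2}(e)$, $v'=g_j^*v\in\Omega$, the symbol is $\Delta(\eta)^\nu(\chi_j\circ g_j)(\eta)e^{-(v'|\eta)}$. Here $(v'|\eta)\ge e^{-2}\operatorname{tr}v'$ and $|v'|\le\operatorname{tr}v'=(g_j^*v|e)=(v|\xi_j)$. So the $\eta$-derivatives of $e^{-(v'|\eta)}$ of any fixed order are $O(e^{-c(v|\xi_j)})$, and (3.3) applies.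

(b) $h_j^y$ is the convolution of $G_j$ with the kernel whose symbol is $\tilde\chi_je^{-(y|\xi)}$; by the same argument its $L^1$ norm is $\le Ce^{-c(y|\xi_j)}$.

(a) Let $f_v^j=\tilde\chi_j(D)f_v$. By (4.1), up to a constant factor,
$$G_j=\Delta(\xi_j)^\nu\int f_v^j*k_{j,v}\,d\mu(v).\tag{5.2}$$
The integral converges absolutely in $L^2$ by (5.1) and Cauchy–Schwarz in $v$. By Minkowski, (5.1), Hölder and $\int e^{-c(v|\xi_j)}d\mu(v)=C\Delta(\xi_j)^{-\nu}$,
$$\|G_j\|_p^p\le C\Delta(\xi_j)^{\nu p-\nu(p-1)}\int\|f_v^j\|_p^pe^{-c(v|\xi_j)}d\mu(v)\le C\Delta(\xi_j)^\nu\int\|f_v^j\|_p^p\,d\mu(v).$$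
Finally $\sum_j\|\tilde\chi_j(D)u\|_p^p\le C\|u\|_p^p$ for $p\ge2$, by interpolating $L^p\to\ell^p(L^p)$ between $p=2$ (bounded overlap) and $p=\infty$ (3.3). ∎

What remains is the synthesis inequality
$$\|F\|_{L^p_\nu}^p\le C\sum_j\Delta(\xi_j)^{-\nu}\|G_j\|_p^p .\tag{5.3}$$
For $p=2$ it is immediate: by bounded overlap $\|F(\cdot+iy)\|_2^2\le C\sum_je^{-2c(y|\xi_j)}\|G_j\|_2^2$, and $\int e^{-2c(y|\xi_j)}d\mu(y)=C\Delta(\xi_j)^{-\nu}$. For $p>2$ there is no orthogonality, and one must pay for adding up the pieces $h_j^y$. If the price of the $j$-th piece is a factor depending on the position of $\xi_j$, then the integral over $y$ has to absorb this factor. So we need coordinates that describe the position of $\xi_j$ relative to $\partial\Omega$, a Laplace integral for the corresponding weights (Section 7), and a good price (Sections 8–11).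

## 6. Schur complements

The purpose of this section is to split a point of the cone along an idempotent.

**Lemma 5.** Let $U$ be a Euclidean Jordan algebra with cone $\Omega_U$, $c$ an idempotent, $U_1,U_{1/2},U_0$ its Peirce spaces, and $R_Az=2Az$ for $A\in U_1$, $z\in U_{1/2}$. Then $R_A$ is a symmetric operator on $U_{1/2}$, linear in $A$, and its eigenvalues are eigenvalues of $A$ in $U_1$; so $R_A>0$ if $A$ is in the cone of $U_1$. For $z\in U_{1/2}$ put $N_z=\frac12L(z)+[L(z),L(c)]$ and $\tau(z)=\exp(2N_z)$. Then $\tau(z)\in G(\Omega_U)$, $\det\tau(z)=1$, and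
$$\tau(z)(A+u+v)=A+(u+R_Az)+\big(v+2(zu)_0+2(z(zA))_0\big),\tag{6.1}$$
where $(\cdot)_0$ is the $U_0$-component. If $y=A+u+v\in\Omega_U$ and $z=R_A^{-1}u$, then $\tau(-z)y=A+v'$ with $A,v'$ in the cones of $U_1,U_0$, and $\det y=\det(A)\det(v')$.

*Proof.* $L(A)$ is symmetric and preserves $U_{1/2}$. Let $A=\sum a_if_i$ with a frame $(f_i)$ of $U_1$. The $L(f_i)$ commute, have eigenvalues in $\{0,\frac12,1\}$, and $\sum L(f_i)=L(c)=\frac12$ on $U_{1/2}$. On each joint eigenspace exactly one $L(f_i)$ is $\frac12$ and the others vanish, so $R_A=a_i$ there.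

Next compute $N_z$:
$$N_zA=\tfrac12zA+zA-\tfrac12zA=zA,\qquad N_zu=\tfrac12zu+\tfrac12zu-c(zu)=(zu)_0,\qquad N_zv=\tfrac12zv+0-\tfrac12zv=0,$$
since $zA,zv\in U_{1/2}$ and $zu\in U_1+U_0$. So $N_z$ is nilpotent and (6.1) is its exponential series. By (F2), $\tau(z)\in G(\Omega_U)$; it is unipotent, so it has determinant $1$ and preserves $\det$.

If $y\in\Omega_U$, its $U_1$-component $A$ lies in the cone of $U_1$ (self-duality, as for $\pi_k$), so $R_A$ is invertible. By (6.1) $\tau(-z)y$ has $U_1$-component $A$ and $U_{1/2}$-component $u-R_Az=0$. It lies in $\Omega_U$, so $v'$ is in the cone of $U_0$; the determinant is multiplicative on $U_1\oplus U_0$. ∎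

Apply this with $U=V^{(k)}$, $k\ge2$, $c=e_{k-1}$. Then $U_1=V^{(k-1)}$, $U_{1/2}=W_k:=\bigoplus_{i<k}V_{ik}$, $U_0=\mathbb Rc_k$. Put $m_k=\dim W_k=(k-1)d$ and $m_1=0$. Write $\xi=A+u+xc_k$, so $x=(\xi|c_k)$. As $|c_k|=1$ and $c_kz=\frac12z$ on $W_k$, $(zu)_0=(zu|c_k)c_k=(u|zc_k)c_k=\frac12(u|z)c_k$. So with $\tau_k=\tau$,
$$\tau_k(z)(A+u+xc_k)=A+(u+R_Az)+\big(x+(u|z)+\tfrac12(R_Az|z)\big)c_k.\tag{6.2}$$
When $R_A$ is invertible put $w(\xi)=R_A^{-1}u$. Then $\xi=\tau_k(w(\xi))\big(A+(x-\frac12(R_A^{-1}u|u))c_k\big)$. Hence $\xi\in\Omega^{(k)}$ iff $A\in\Omega^{(k-1)}$ and $x>\frac12(R_A^{-1}u|u)$. Comparing determinants,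
$$\lambda_k(\xi)=x-\tfrac12(R_A^{-1}u|u)=x-\tfrac12(R_Aw|w).\tag{6.3}$$
We take the right side as the definition of $\lambda_k(\xi)$ for $\xi\in V^{(k)}$ whenever $R_A$ is invertible.

**Example.** For $\mathrm{Sym}(k,\mathbb R)$, $\xi=\begin{pmatrix}A&v\\v^\top&x\end{pmatrix}$: $R_A$ is $v\mapsto Av$, $|u|^2=2|v|^2$, so $\lambda_k=x-v^\top A^{-1}v$ is the Schur complement, and $\tau_k(z)$ is $\xi\mapsto\ell\xi\ell^\top$ with $\ell=\begin{pmatrix}1&0\\\zeta^\top&1\end{pmatrix}$, where $\zeta$ is the column of $z$.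

Four consequences.

First, (6.2) gives $\tau_k(z)\tau_k(w)=\tau_k(z+w)$, by symmetry of $R_A$. So
$$\tau_k(z):\ A\mapsto A,\quad w\mapsto w+z,\quad \lambda_k\mapsto\lambda_k .\tag{6.4}$$
Secondly, $D_k(a):=P(e_{k-1}+a^{1/2}c_k)\in G(\Omega^{(k)})$, $a>0$, acts by $(A,u,x)\mapsto(A,a^{1/2}u,ax)$, so
$$D_k(a):\ A\mapsto A,\quad w\mapsto a^{1/2}w,\quad\lambda_k\mapsto a\lambda_k.\tag{6.5}$$
Thirdly, for $b\in\Omega^{(k-1)}$ the map $B=P(b+c_k)\in G(\Omega^{(k)})$ acts by
$$B:\ (A,u,x)\mapsto(P(b)A,R_bu,x),\qquad \lambda_k\circ B=\lambda_k\ \text{on }\Omega^{(k)} .\tag{6.6}$$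
(Diagonalize $b=\sum b_if_i$ and use (F2) with the frame $f_1,\dots,f_{k-1},c_k$. Both $\det_{V^{(k)}}$ and $\det_{V^{(k-1)}}\circ\pi_{k-1}$ are multiplied by $\det(b)^2$.) Fourthly, by (6.3),
$$\lambda_k(\xi)=\sup\{s:\xi-sc_k\in\Omega^{(k)}\}\qquad(\xi\in\Omega^{(k)}).\tag{6.7}$$
So $\lambda_k$ is monotone and homogeneous of degree one, $\lambda_k(I_C(\eta))\subset[C^{-1}\lambda_k(\eta),C\lambda_k(\eta)]$, and the same is true of $\lambda_1=(\cdot|c_1)$. Also $0<\lambda_k(\xi)\le(\xi|c_k)\le\operatorname{tr}\xi$ on $\Omega$.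

**The picture for $2\times2$ matrices.** Near $a=1$ the cone is $x>v^2/a$, the region above a parabola. Take $\xi_0$ with $a=1$, $v=v_0$, $\lambda_2=\delta$. The map $\tau_2$ that shifts $w=v/a$ by $-v_0$ sends $\xi_0$ to $\operatorname{diag}(1,\delta)$. A matrix comparable to $\operatorname{diag}(1,\delta)$ has $x\lesssim\delta$ and $|v|\lesssim\delta^{1/2}$. So a Whitney piece at height $\delta$ sits over a $\delta^{1/2}$-cap of the parabola, and over $|v|\le1$ there are about $\delta^{-1/2}$ of them.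

## 7. The Laplace integral with a generalized power

This lemma says which position-dependent prices the $y$-integral can absorb.

**Lemma 6.** If $\nu-\gamma_k>(r-k)\frac d2$ for all $k$ and $c>0$, then for $\xi\in\Omega$
$$\int_\Omega e^{-c(y|\xi)}\Delta_\gamma(y^{-1})\,d\mu(y)=C\,\Delta_\gamma(\xi)\Delta(\xi)^{-\nu},\qquad C<\infty .$$

*Proof.* *Reduction to $\xi=e$.* Write $\xi=\tau e$, $\tau\in T$, and $y=\tau^{*-1}y'$. Then $(y|\xi)=(y'|e)$, $y^{-1}=\tau y'^{-1}$, $\Delta_\gamma(y^{-1})=\Delta_\gamma(\xi)\Delta_\gamma(y'^{-1})$, $\Delta(y)=\Delta(\xi)^{-1}\Delta(y')$, and $\Delta^{-n/r}dy$ is invariant. So it suffices that the integral is finite for $\xi=e$.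

*Reversing the frame.* Let $\Delta_j^*,\lambda_j^*$ be the objects belonging to the frame $c_r,\dots,c_1$. We claim
$$\Delta_k(y^{-1})=\Delta^*_{r-k}(y)/\Delta(y)\qquad(y\in\Omega,\ 0\le k\le r).\tag{7.1}$$
(For $2\times2$ matrices and $k=1$ this is $(y^{-1})_{11}=x/\det y$.) For $k=0,r$ it is clear. Otherwise apply Lemma 5 in $V$ with $c=e-e_k$, so $V(c,1)=V(e_k,0)$, $V(c,0)=V(e_k,1)=V^{(k)}$. It gives $y=\tau(y_0+y_1)$ with $\tau=\tau(z)$, where $y_0$ is the $V(e_k,0)$-component of $y$, $y_1\in\Omega^{(k)}$, and $\Delta(y)=\det(y_0)\det(y_1)=\Delta^*_{r-k}(y)\det(y_1)$. By (6.1) $\tau^{-1}$ fixes $V^{(k)}$ pointwise, so $(\tau^{*-1}x|v)=(x|\tau^{-1}v)=(x|v)$ for $v\in V^{(k)}$, i.e. $\pi_k\tau^{*-1}=\pi_k$. Hence $\pi_k(y^{-1})=\pi_k\tau^{*-1}(y_1^{-1}+y_0^{-1})=y_1^{-1}$, and (7.1) follows.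

*Conclusion.* By (7.1) $\lambda_k(y^{-1})=\lambda^*_{r+1-k}(y)^{-1}$, so $\Delta_\gamma(y^{-1})=\prod_j\lambda_j^*(y)^{-\gamma_{r+1-j}}$. The integral at $\xi=e$ is the one in (F4) for the reversed frame with parameters $s_j=\nu-\gamma_{r+1-j}>(j-1)\frac d2$. It converges. ∎

So (5.3) will follow if the price at $y=e$ is $\Delta_{-\gamma}(\xi_j)$ with $\gamma_k<\nu-(r-k)\frac d2$: the coordinate $\lambda_r$ may carry almost the full power $\nu$, the coordinate $\lambda_1$ only $\nu-\kappa$.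

## 8. The tree of Whitney pieces, and what counting alone gives

We organize the points with given $\lambda_1,\dots,\lambda_r$ into a tree: at level $k$ points are grouped so that the projections $\pi_k\xi_j$ are comparable, and the branches at level $k$ are the $\delta^{1/2}$-caps of a paraboloid in $(u,x)$.

**Lemma 7.** Let $C_0\ge1$, $a\in\mathbb N_0^r$, and let $\xi_j\in\Omega$, $j\in J$ (finite), satisfy $\operatorname{tr}\xi_j\le1$ and $2^{-a_k-1}<\lambda_k(\xi_j)\le2^{-a_k}$ for all $k$. There are partitions $\mathcal G_1=\{J\},\mathcal G_2,\dots,\mathcal G_r$ of $J$, each refining the previous one, compact $Q_k\subset\Omega^{(k-1)}$, and constants $R_k,C$, all constants and the $Q_k$ depending only on $\Omega$ and $C_0$, such that: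

(i) for $g\in\mathcal G_k$ there is $\eta_g\in\Omega^{(k)}$ with $\pi_k\xi_j\in I_{R_k}(\eta_g)$ for all $j\in g$;

(ii) for $k\ge2$, $g\in\mathcal G_{k-1}$, $\delta=2^{-a_k}$ there is $B\in GL(V)$ that preserves $V^{(k)}$, commutes with $\pi_k$ and is such that, with $\zeta_j=B\pi_k\xi_j$ and $w_j=w(\zeta_j)$, for $j\in g$: $|w_j|\le C$, and every $\zeta\in B\pi_k(I_{C_0}(\xi_j))$ satisfies
$$\pi_{k-1}\zeta\in Q_k,\qquad |w(\zeta)-w_j|\le C\delta^{1/2},\qquad 0\le\lambda_k(\zeta)\le C_0\delta ;$$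
the $g'\in\mathcal G_k$ contained in $g$ are the nonempty sets $\{j\in g:w_j\in\theta\}$, $\theta$ running over the half-open cubes of side $\delta^{1/2}$ in $W_k$ with vertices in $\delta^{1/2}\mathbb Z^{m_k}$. In particular $g$ has at most $C\delta^{-m_k/2}$ such subsets.

*Proof.* *Level 1.* $\pi_1\xi_j=\lambda_1(\xi_j)c_1$, so (i) holds with $\eta=2^{-a_1}c_1$, $R_1=2$.

*From level $k-1$ to level $k$: normalizing $A$.* Let $g\in\mathcal G_{k-1}$, $\eta=\eta_g$, $b=\eta^{-1/2}\in\Omega^{(k-1)}$, $B=P(b+c_k)$ on $V^{(k)}$ and the identity on $(V^{(k)})^\perp$. Since $\pi_k$ and $B|_{V^{(k)}}$ preserve order, $B\pi_k(I_{C_0}(\xi_j))\subset I_{C_0}(\zeta_j)$. Let $\zeta\in I_{C_0}(\zeta_j)$ and $A_j=\pi_{k-1}\zeta_j$. By (6.6) $A_j=P(b)\pi_{k-1}\xi_j\in I_{R_{k-1}}(P(b)\eta)=I_{R_{k-1}}(e_{k-1})$, so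
$$\pi_{k-1}\zeta\in I_{C_0}(A_j)\subset Q_k:=I_{C_0R_{k-1}}(e_{k-1}).$$
By (6.6), (6.7), $\lambda_k(\zeta_j)=\lambda_k(\xi_j)\in(\frac\delta2,\delta]$, hence $0\le\lambda_k(\zeta)\le C_0\delta$.

*Bounding $w_j$.* By (6.3) and (6.6), $\frac12(R_{A_j}w_j|w_j)\le(\zeta_j|c_k)=(\xi_j|c_k)\le1$. As $A_j\in Q_k$, $R_{A_j}\ge c$, so $|w_j|\le C$. This gives the count of cubes.

*The cap.* Let $\zeta'=\tau_k(-w_j)\zeta$. By (6.4) $\tau_k(-w_j)\zeta_j=A_j+\lambda_k(\zeta_j)c_k$, so $\zeta'\in I_{C_0}(A_j+\lambda_k(\zeta_j)c_k)$ and $(\zeta'|c_k)\le C_0\delta$. On the other hand, with $A'=\pi_{k-1}\zeta\in Q_k$ and $w'=w(\zeta)-w_j=w(\zeta')$, (6.3) gives $(\zeta'|c_k)\ge\frac12(R_{A'}w'|w')\ge c|w'|^2$. So $|w(\zeta)-w_j|\le C\delta^{1/2}$.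

*Statement (i) at level $k$.* Define the $g'$ as in (ii). If $j\in g'$ and $w_\theta$ is the center of $\theta$, then by (6.4), (6.5) the point $D_k(\delta)^{-1}\tau_k(-w_\theta)\zeta_j$ has $A\in Q_k$, $w\in[-\frac12,\frac12]^{m_k}$, $\lambda_k\in(\frac12,1]$. It lies in a fixed compact subset of $\Omega^{(k)}$, contained in some $I_{R_k}(e_k)$. So $\pi_k\xi_j\in I_{R_k}(\eta_{g'})$ with $\eta_{g'}=B^{-1}\tau_k(w_\theta)D_k(\delta)e_k$. ∎

If the family also satisfies (3.1), each $g\in\mathcal G_r$ has $O(1)$ elements, by (i) with $\pi_r=\mathrm{id}$. So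
$$N:=\#J\le C\prod_{k=2}^r2^{a_km_k/2}.\tag{8.1}$$

**Second attempt: Plancherel and counting.** Let the $\xi_j$ be lattice points and let $h_j$ have spectrum in $\operatorname{supp}\chi_j$. The map $(H_j)\mapsto\sum_J\tilde\chi_j(D)H_j$ is bounded $\ell^2(L^2)\to L^2$ with norm $O(1)$ (bounded overlap), and $\ell^2(L^\infty)\to L^\infty$ with norm $O(N^{1/2})$ (Cauchy–Schwarz and (3.3)). Interpolating, and then using Hölder in $j$,
$$\Big\|\sum_Jh_j\Big\|_p^p\le CN^{\frac p2-1}\Big(\sum_J\|h_j\|_p^2\Big)^{p/2}\le CN^{p-2}\sum_J\|h_j\|_p^p\qquad(2\le p<\infty).$$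
With (8.1) the price is essentially $\Delta_{-\gamma}(\xi_j)$, $\gamma_k=\frac{m_k}2(p-2)$. The condition $\gamma_k<\nu-(r-k)\frac d2$ is affine in $k$; at $k=1$ it is $\kappa<\nu$, at $k=r$ it is $\kappa(p-2)<\nu$. Fed into the argument of Section 12, this gives boundedness for $2\le p<2+\frac\nu\kappa$, and no more. What is missing is exactly $\frac{\min(1,\nu)}\kappa$. The weak point is the endpoint $L^\infty$, which does not see that the caps lie along a curved surface. So we replace it by decoupling.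

## 9. Decoupling over a single paraboloid

For $m\ge0$, $2\le p<\infty$ put $\alpha_m(p)=\max\{0,\frac m4-\frac{m+2}{2p}\}$.

**Theorem 8** (Bourgain–Demeter, *Ann. of Math.* 182 (2015), Thm 1.1, for the paraboloid in $\mathbb R^{m+1}$). Let $m\ge1$, $p_c:=\frac{2(m+2)}m\le p<\infty$, $0<\sigma\le1$, $\epsilon>0$. If $f$ is Schwartz on $\mathbb R^{m+1}$ with spectrum in the $\sigma$-neighborhood of $\{(\omega,|\omega|^2):\omega\in[-\frac12,\frac12]^m\}$, then
$$\|f\|_p\le C_\epsilon\sigma^{-\alpha_m(p)-\epsilon}\Big(\sum_\theta\|f_\theta\|_p^2\Big)^{1/2}.$$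
Here $\theta=\{(\omega,|\omega|^2+\eta):\omega\in C_\theta,\ |\eta|\le2\sigma\}$, the $C_\theta$ are (axis-parallel) cubes of side $\sigma^{1/2}$ forming a finitely overlapping cover, and $f_\theta$ is the Fourier restriction of $f$ to $\theta$.

We need a version with a general quadratic form, with given summands in place of sharp restrictions, and for all $p\ge2$. Note $\alpha_m(p)=0$ for $p\le p_c$.

**Lemma 9.** Let $\dim W=m\ge1$, $R_0$ positive symmetric on $W$ with eigenvalues in $[C_0^{-1},C_0]$, $0<\sigma\le1$, $2\le p<\infty$, $\epsilon>0$. Let $\tau'$ run over a (translated) grid of cubes of side $\sigma^{1/2}$ in $W$, and let finitely many $F_{\tau'}$ be Schwartz on $W\times\mathbb R$ with spectrum in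
$$\{(u,x):\operatorname{dist}(R_0^{-1}u,\tau')\le C_0\sigma^{1/2},\ |R_0^{-1}u|\le C_0,\ |x-\tfrac12(R_0^{-1}u|u)|\le C_0\sigma\}.$$
Then $\|\sum F_{\tau'}\|_p\le C\sigma^{-\alpha_m(p)-\epsilon}\big(\sum\|F_{\tau'}\|_p^2\big)^{1/2}$ with $C=C(\epsilon,m,p,C_0)$.

*Proof.* **Step 1: $p\ge p_c$, by Theorem 8.** Use the linear coordinates $\omega=\rho R_0^{-1/2}u$, $x'=2\rho^2x$, allowed by (3.2). Then $|\omega|^2=\rho^2(R_0^{-1}u|u)$, so $|x'-|\omega|^2|=2\rho^2|x-\frac12(R_0^{-1}u|u)|$; for $\rho=\rho(C_0)$ small we have $|\omega|\le\frac14$ and $|x'-|\omega|^2|\le\sigma$ on the spectra. The $\omega$-projection of the spectrum of $F_{\tau'}$ lies in the image of the $C_0\sigma^{1/2}$-neighborhood of $\tau'$ under $\rho R_0^{1/2}$. Split the grid into residue classes modulo a large integer depending only on $m,C_0$: we get $O(1)$ subfamilies in each of which these projections have mutual distance $\ge10\sqrt m\,\sigma^{1/2}$. Apply Theorem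 8 to the sum $f$ of one subfamily. As $|x'-|\omega|^2|\le\sigma$ on its spectrum, restriction to $\theta$ is restriction to $C_\theta\times\mathbb R$. Since $\operatorname{diam}C_\theta=\sqrt m\,\sigma^{1/2}$, $f_\theta$ is $0$ or the sharp restriction to $C_\theta\times\mathbb R$ of a single $F_{\tau'}$. This restriction is a product of $m$ interval multipliers, bounded on $L^p$ uniformly ($1<p<\infty$); so $\|f_\theta\|_p\le C\|F_{\tau'}\|_p$. Each $F_{\tau'}$ meets $O(1)$ of the $\theta$. Sum over the $O(1)$ subfamilies.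

**Step 2: $2\le p<p_c$, by interpolation.** Only $\tau'$ with center $|w_{\tau'}|\le C$ are relevant. Let $M_{\tau'}$ be the multiplier
$$a\big(\sigma^{-1/2}(R_0^{-1}u-w_{\tau'})\big)\,b\big(\sigma^{-1}(x-\tfrac12(R_0^{-1}u|u))\big)$$
with fixed bumps $a,b$ equal to $1$ on $|w|\le C_0+\sqrt m$ and on $[-C_0,C_0]$. It equals $1$ on the spectrum of $F_{\tau'}$. In the affine coordinates $u=R_0(w_{\tau'}+\sigma^{1/2}w)$, $x=\frac12(R_0w_{\tau'}|w_{\tau'})+\sigma^{1/2}(R_0w_{\tau'}|w)+\sigma y$ the symbol becomes $a(w)\,b(y-\frac12(R_0w|w))$, so (3.3) applies. The operator $(F_{\tau'})\mapsto\sum M_{\tau'}F_{\tau'}$ is bounded $\ell^2(L^2)\to L^2$ with norm $O(1)$ (bounded overlap). By Step 1 with a larger $C_0$, applied to Schwartz functions and extended by density, it is bounded $\ell^2(L^{p_c})\to L^{p_c}$ with norm $O(\sigma^{-\epsilon})$. Interpolate, and apply the result to the given $F_{\tau'}=M_{\tau'}F_{\tau'}$. ∎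

## 10. Paraboloids that move with $A$

In Lemma 7 the spectra lie within $O(\delta)$ of $x=\frac12(R_A^{-1}u|u)$, a paraboloid in $(u,x)$ that moves with $A$. The direct use of Lemma 9 freezes the physical variables outside $W_k\oplus\mathbb Rc_k$, which projects the spectra to the $(u,x)$-space; all projections then have to lie within $O(\delta)$ of one paraboloid. This holds if $|A-A_0|\lesssim\delta$, but cutting the compact set of $A$'s into pieces of size $\delta$ costs a power $\delta^{-\dim V^{(k-1)}}$ by the triangle inequality. That is where the direct use breaks down. The way out is to localize $A$ only to size $\sigma=\delta^{1/N}$, at the small cost $\delta^{-\dim V/N}$, and to go from scale $1$ to scale $\delta$ in $N$ steps of ratio $\sigma$. The maps (6.4), (6.5) rescale each step to the first one and leave $A$ untouched; so one localization serves all steps.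

**Proposition 10.** Let $2\le k\le r$, $m=m_k$, $2\le p<\infty$, $Q\subset\Omega^{(k-1)}$ compact, $C_0\ge1$, $\epsilon>0$. There is $C$ such that for $0<\delta\le1$ and every finite family of Schwartz functions $f_j$ on $V$ with spectrum in $\pi_k^{-1}(S_j)$,
$$S_j\subset\{\xi=A+u+xc_k:\ A\in Q,\ |w(\xi)-w_j|\le C_0\delta^{1/2},\ 0\le\lambda_k(\xi)\le C_0\delta\},\quad w_j\in W_k,\ |w_j|\le C_0,$$
one has $\|\sum_jf_j\|_p\le C\delta^{-\alpha_m(p)-\epsilon}\big(\sum_\theta\|f_\theta\|_p^2\big)^{1/2}$, where $\theta$ runs over the half-open cubes of side $\delta^{1/2}$ in $W_k$ with vertices at $\delta^{1/2}\mathbb Z^m$ and $f_\theta=\sum_{w_j\in\theta}f_j$.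

*Proof.* **Step 1: normalizing the scales.** Enlarging $C_0$, we may replace $\{f_j\}$ by $\{f_\theta\}$, with $w_\theta$ the center of $\theta$. Fix $N\in\mathbb N$ with $\dim V/N\le\epsilon/2$, and the largest integer $M\ge0$ with $\tilde\delta=4^{-NM}\ge\delta$; then $\tilde\delta<4^N\delta$. The hypotheses hold with $\tilde\delta$ in place of $\delta$, and each $\tilde\delta^{1/2}$-cube contains $O_N(1)$ centers $w_\theta$. So the claim for $\tilde\delta$ implies the one for $\delta$, and we may assume $\delta=4^{-NM}$. Put $\sigma=4^{-M}$, $\delta_i=\sigma^i$, $0\le i\le N$. The grids of side $\delta_i^{1/2}=2^{-Mi}$ are nested. If $M=0$, there are $O(1)$ relevant cubes and the claim is trivial.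

**Step 2: localizing $A$, once.** Take a smooth partition of unity $\psi_l(A)=\psi(\sigma^{-1}A-l)$, $l$ in a lattice of $V^{(k-1)}$; $O(\sigma^{-\dim V})$ of the $\psi_l$ meet $Q$. The multipliers $\psi_l(\pi_{k-1}\xi)$ are uniformly bounded on $L^p(V)$ by (3.3) and do not enlarge spectra. By the triangle inequality, at a cost $C\sigma^{-\dim V}=C\delta^{-\dim V/N}\le C\delta^{-\epsilon/2}$, it suffices to prove the inequality with loss $C\delta^{-\alpha_m(p)-\epsilon/2}$ when $|A-A_0|\le C\sigma$ on all spectra, for some $A_0\in Q$.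

**Step 3: one step of the iteration.** For a cube $\tau$ of the $i$-th grid let $F_\tau=\sum_{w_j\in\tau}f_j$. We claim that for $0\le i<N$
$$\|F_\tau\|_p\le C\sigma^{-\alpha_m(p)-\epsilon/2}\Big(\sum_{\tau'\subset\tau}\|F_{\tau'}\|_p^2\Big)^{1/2}\qquad(\tau'\text{ in the }(i+1)\text{-st grid}).\tag{10.1}$$
Let $w_\tau$ be the center of $\tau$, $\Lambda=D_k(\delta_i)^{-1}\tau_k(-w_\tau)$ on $V^{(k)}$ and the identity on $(V^{(k)})^\perp$. By (3.2) we may compose all functions with $\Lambda^*$. By (6.4), (6.5), on the new spectra $A$ is unchanged,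
$$|w-w_j'|\le C_0(\delta/\delta_i)^{1/2}\le C_0\sigma^{1/2},\qquad 0\le\lambda_k\le C_0\delta/\delta_i\le C_0\sigma,\qquad w_j'=\delta_i^{-1/2}(w_j-w_\tau)\in[-\tfrac12,\tfrac12]^m,$$
and the $\tau'$ become cubes of a translated grid of side $\sigma^{1/2}$. Since $u=R_Aw$, $x=\lambda_k+\frac12(R_Aw|w)$, $|w|\le C$ and $|A-A_0|\le C\sigma$, we get
$$R_{A_0}^{-1}u=w+R_{A_0}^{-1}R_{A-A_0}w=w+O(\sigma),\qquad \tfrac12(R_{A_0}^{-1}u|u)=\tfrac12(R_Aw|w)+O(\sigma)=x+O(\sigma).$$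
For fixed values of the physical variables outside $W_k\oplus\mathbb Rc_k$, the functions are Schwartz on $W_k\oplus\mathbb Rc_k$ with spectrum in the closure of the $(u,x)$-projection of the spectrum on $V$. So Lemma 9 applies with $R_0=R_{A_0}$, $\epsilon/2$ for $\epsilon$, and an enlarged $C_0$. Taking $L^p$ norms in the frozen variables and using Minkowski ($p\ge2$) gives (10.1).

**Step 4: iteration.** At $i=0$ there are $O(1)$ relevant cubes; at $i=N$ the cubes are the $\theta$'s. Iterating (10.1) $N$ times gives the factor $C^N\sigma^{-N(\alpha_m(p)+\epsilon/2)}=C^N\delta^{-\alpha_m(p)-\epsilon/2}$, and $N$ depends only on $\epsilon$ and $\dim V$. ∎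

## 11. Decoupling over the Whitney decomposition of $\Omega$

For $2\le p,q<\infty$ put
$$\gamma_k^0=\gamma_k^0(p,q)=q\,\alpha_{m_k}(p)+\tfrac{m_k}2\big(\tfrac q2-1\big),\quad 1\le k\le r\qquad(\text{so }\gamma_1^0=0).\tag{11.1}$$

**Theorem 11.** Let $2\le p,q<\infty$, $\epsilon>0$, $C_0\ge1$, $\gamma_k=\gamma_k^0+\epsilon$. There are $C,L$, depending only on these data, $\Omega$ and the numbers $M_R$, such that for every finite family $\xi_j\in\Omega$ satisfying (3.1) and all $h_j\in L^2\cap L^p(V)$ with spectrum in $I_{C_0}(\xi_j)$,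
$$\Big\|\sum_jh_j\Big\|_p^q\le C\sum_j\Delta_{-\gamma}(\xi_j)\,(1+\operatorname{tr}\xi_j)^L\,\|h_j\|_p^q .$$

*Proof.* **Step 1: reduction to Schwartz functions.** The $h_j$ have compact spectrum and are in $L^2$, so they are smooth with bounded derivatives. Let $\phi$ be Schwartz with $\phi(0)=1$ and $\hat\phi$ compactly supported. For small $s>0$ the function $h_j\phi(s\,\cdot)$ is Schwartz with spectrum in $I_{2C_0}(\xi_j)$, since $I_{C_0}(\xi_j)$ is a compact subset of the interior of $I_{2C_0}(\xi_j)$ and the family is finite; and $h_j\phi(s\,\cdot)\to h_j$ in $L^p$ by dominated convergence. Replacing $C_0$ by $2C_0$, we may assume $h_j$ Schwartz.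

**Step 2: points with $\operatorname{tr}\xi_j\le1$ and fixed sizes of all $\lambda_k$.** Assume $\operatorname{tr}\xi_j\le1$ for all $j$. Then $0<\lambda_k(\xi_j)\le1$. For $a\in\mathbb N_0^r$ let $J_a=\{j:2^{-a_k-1}<\lambda_k(\xi_j)\le2^{-a_k}\ \forall k\}$. We prove
$$\Big\|\sum_{J_a}h_j\Big\|_p\le C\prod_k2^{a_k(\gamma_k^0+\epsilon/2)/q}\Big(\sum_{J_a}\|h_j\|_p^q\Big)^{1/q}.\tag{11.2}$$
Take the partitions $\mathcal G_k$ of $J_a$ from Lemma 7. Let $k\ge2$, $g\in\mathcal G_{k-1}$, $\delta=2^{-a_k}$, and $B$ as in Lemma 7(ii). By (3.2) we may replace $h_j$ by $h_j\circ B^*$, whose spectrum lies in $B(I_{C_0}(\xi_j))\subset\pi_k^{-1}\big(B\pi_kI_{C_0}(\xi_j)\big)$. By Lemma 7(ii), Proposition 10 applies with $\epsilon/(2q)$ for $\epsilon$ and $Q=Q_k$; its groups $\{w_j\in\theta\}$ are the $g'\in\mathcal G_k$, $g'\subset g$. There are $O(\delta^{-m_k/2})$ of them, so by Hölder, replacing $\ell^2$ by $\ell^q$ costs $C\delta^{-\frac{m_k}2(\frac12-\frac1q)}$.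 Since $\alpha_{m_k}(p)+\frac{m_k}2(\frac12-\frac1q)=\gamma_k^0/q$,
$$\Big\|\sum_gh_j\Big\|_p\le C\,2^{a_k(\gamma_k^0+\epsilon/2)/q}\Big(\sum_{g'\in\mathcal G_k,\,g'\subset g}\Big\|\sum_{g'}h_j\Big\|_p^q\Big)^{1/q}.$$
Iterate over $k=2,\dots,r$. By Lemma 7(i) with $k=r$ and (3.1), each $g\in\mathcal G_r$ has $O(1)$ elements, so $\|\sum_gh_j\|_p^q\le C\sum_g\|h_j\|_p^q$. This proves (11.2).

**Step 3: summing over $a$.** Hölder in $a$ with weights $2^{\pm\epsilon|a|/(2q)}$, $|a|=\sum a_k$, and (11.2) give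
$$\Big\|\sum_jh_j\Big\|_p^q\le C\sum_a2^{\epsilon|a|/2}\Big\|\sum_{J_a}h_j\Big\|_p^q\le C\sum_a2^{\sum a_k\gamma_k}\sum_{J_a}\|h_j\|_p^q .$$
On $J_a$ we have $2^{\sum a_k\gamma_k}\le\prod\lambda_k(\xi_j)^{-\gamma_k}=\Delta_{-\gamma}(\xi_j)$.

**Step 4: removing $\operatorname{tr}\xi_j\le1$.** Let $J^0=\{\operatorname{tr}\xi_j\le1\}$, $J^l=\{2^{l-1}<\operatorname{tr}\xi_j\le2^l\}$ for $l\ge1$, and $|\gamma|=\sum\gamma_k$. Apply the case done to the points $2^{-l}\xi_j$ and the functions $h_j(2^{-l}\cdot)$; condition (3.1) is $G$-invariant. As $\Delta_{-\gamma}(2^{-l}\xi)=2^{l|\gamma|}\Delta_{-\gamma}(\xi)$,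
$$\Big\|\sum_{J^l}h_j\Big\|_p^q\le C2^{l|\gamma|}\sum_{J^l}\Delta_{-\gamma}(\xi_j)\|h_j\|_p^q .$$
By Hölder $\|\sum_l\sum_{J^l}h_j\|_p^q\le C\sum_l2^{lq}\|\sum_{J^l}h_j\|_p^q$. Since $2^l\le2(1+\operatorname{tr}\xi_j)$ on $J^l$, the claim holds with $L=|\gamma|+q$. ∎

## 12. Boundedness for $p_\nu'<p<p_\nu$

Let $2\le p<p_\nu$ and use the notation of Section 5. By Lemma 4(a) it remains to prove (5.3).

**Step 1: the exponents.** Take $q=p$ in (11.1). With $m=m_k$,
$$\gamma_k^0=\max\Big\{0,\frac{pm}4-\frac{m+2}2\Big\}+\frac m4(p-2)=\max\Big\{\frac m4(p-2),\ \frac m2(p-2)-1\Big\},$$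
which is convex in $m$, and $m_k=(k-1)d$ is affine in $k$. So $k\mapsto\gamma_k^0+(r-k)\frac d2$ is convex, and on $1\le k\le r$ it is at most the maximum of its values at the ends. At $k=1$ the value is $\kappa<\nu$. At $k=r$, using $m_r=2\kappa$, it is
$$\gamma_r^0=\max\{\kappa(\tfrac p2-1),\ \kappa(p-2)-1\},$$
and $\gamma_r^0<\nu$ means $p<2+\frac{2\nu}\kappa$ and $p<2+\frac{\nu+1}\kappa$, that is, $p<p_\nu$. Hence for small $\epsilon>0$ the numbers $\gamma_k=\gamma_k^0+\epsilon$ satisfy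
$$\nu-\gamma_k>(r-k)\tfrac d2\qquad(1\le k\le r).\tag{12.1}$$
This is where the two branches of $\alpha_m$ become the two bounds in (1.1). It also shows why the loss has to be a generalized power: on $\operatorname{tr}\xi\le1$ one may bound $\Delta_{-\gamma}\le\Delta^{-\gamma_r}$ (as $\gamma_k\le\gamma_r$, $\lambda_k\le1$), but with this weight the condition of Lemma 6 at $k=1$ becomes $\nu>\gamma_r+\kappa$.

**Step 2: the estimate at height $y$.** Fix $y\in\Omega$. We transport $y$ to $e$ by $T$. Let $s\in T$ with $se=y^{-1}$, and $t=s^{-1}$. Then $t^*e=s^{*-1}e=(se)^{-1}=y$ and $\Delta_{-\gamma}(te)=\Delta_{-\gamma}(se)^{-1}=\Delta_\gamma(y^{-1})$. The functions $h_j^y\circ t^*$ have spectrum in $t\operatorname{supp}\chi_j\subset I_{e^2}(t\xi_j)$; the points $t\xi_j$ satisfy (3.1) with the same $M_R$; and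
$$\operatorname{tr}(t\xi_j)=(t\xi_j|e)=(\xi_j|t^*e)=(y|\xi_j),\qquad \Delta_{-\gamma}(t\xi_j)=\Delta_\gamma(y^{-1})\Delta_{-\gamma}(\xi_j).$$
Lemma 4 gives $h_j^y\in L^2\cap L^p$ and $\|h_j^y\|_p\le Ce^{-c(y|\xi_j)}\|G_j\|_p$. Apply Theorem 11 with $q=p$ to finite partial sums, use (3.2), and then Fatou along an a.e. convergent subsequence of the partial sums of $F(\cdot+iy)=\sum h_j^y$:
$$\|F(\cdot+iy)\|_p^p\le C\sum_j\Delta_\gamma(y^{-1})\Delta_{-\gamma}(\xi_j)\,(1+(y|\xi_j))^Le^{-cp(y|\xi_j)}\,\|G_j\|_p^p.\tag{12.2}$$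

**Step 3: integration in $y$.** Absorb $(1+(y|\xi_j))^L$ in the exponential and integrate against $d\mu(y)$. By Lemma 6, applicable by (12.1), the $j$-th term contributes at most $C\Delta_{-\gamma}(\xi_j)\Delta_\gamma(\xi_j)\Delta(\xi_j)^{-\nu}\|G_j\|_p^p=C\Delta(\xi_j)^{-\nu}\|G_j\|_p^p$. This is (5.3), and $P_\nu$ is bounded for $2\le p<p_\nu$.

**Step 4: duality.** Let $p_\nu'<p\le2$, so $2\le p'<p_\nu$. For $f\in L^2_\nu\cap L^p_\nu$, $h\in L^2_\nu\cap L^{p'}_\nu$, $|\langle P_\nu f,h\rangle|=|\langle f,P_\nu h\rangle|\le C\|f\|_{L^p_\nu}\|h\|_{L^{p'}_\nu}$. Take the supremum over $h$. ∎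

## 13. Unboundedness outside $(p_\nu',p_\nu)$

**Step 1: a test function, and reductions.** Let $\mathbb B$ be the Euclidean ball of small radius $s$ about $ie$ and $f_0(w)=\mathbf 1_{\mathbb B}(w)\Delta(\operatorname{Im}w)^{\frac nr-\nu}$. Since $B_\nu$ is antiholomorphic in $w$, the mean value property gives
$$P_\nu f_0=\int_{\mathbb B}B_\nu(\cdot,w)\,dw=|\mathbb B|\,B_\nu(\cdot,ie).\tag{13.1}$$
If $0<p<1$, then $\|P_\nu f_0\|_{L^p_\nu}\ge cs^{2n}$, while $\|f_0\|_{L^p_\nu}\le Cs^{2n/p}=o(s^{2n})$ as $s\to0$. So $P_\nu$ is not bounded. Let $1\le p\le\infty$. If $P_\nu$ is bounded on $L^p_\nu$, it is bounded on $L^{p'}_\nu$, by duality as above. If it is bounded on $L^\infty_\nu$, it is bounded on all $L^p_\nu$, $2\le p<\infty$, by Riesz–Thorin. So it suffices to show: boundedness on $L^p_\nu$ with $2<p<\infty$ implies $p<2+\frac{\nu+1}\kappa$ and $p<2+\frac{2\nu}\kappa$. (This excludes $p=1,\infty$, and by duality handles $1<p<2$.) Fix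 such a $p$.

**Step 2: the kernel gives $p<2+\frac{\nu+1}\kappa$.** $P_\nu$ is bounded on $L^{p'}_\nu$, so $B_\nu(\cdot,ie)\in L^{p'}_\nu$ by (13.1). By (4.2), $|B_\nu(x+iy,ie)|=c|\Delta(x+i(y+e))|^{-\nu-\frac nr}$. Integrating in $x$ by (4.3),
$$\int_\Omega\Delta(y+e)^{-s}d\mu(y)<\infty,\qquad s=p'\big(\nu+\tfrac nr\big)-\tfrac nr .$$
By (4.4) $s>\nu+\kappa$, i.e. $(p'-1)(\nu+\frac nr)>\kappa$, i.e. $p-1<(\nu+\kappa+1)/\kappa$, which is $p<2+\frac{\nu+1}\kappa$.

**Step 3: prescribing the Whitney pieces of $P_\nu f$.** This step turns boundedness into (5.3) for arbitrary pieces. We claim that there is $C$ such that for finite $J$ and Schwartz $G_j$ with spectrum in $\{\varrho(\cdot,\xi_j)<1\}$ the holomorphic extension $F$ of $\sum_JG_j$ satisfies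
$$\|F\|_{L^p_\nu}^p\le C\sum_J\Delta(\xi_j)^{-\nu}\|G_j\|_p^p.\tag{13.2}$$
Let $0\not\equiv\psi\in C_c^\infty(\Omega)$, $\psi\ge0$, $\Psi(\eta)=\int\psi(v)e^{-(v|\eta)}d\mu(v)>0$, and $\beta=\varphi\cdot((2\pi)^nc\,\Delta^\nu\Psi)^{-1}\in C_c^\infty(\Omega)$ with $c$ from (4.1), $\beta_j=\beta\circ g_j^{-1}$. Put
$$f(x+iv)=\sum_J\psi(g_j^*v)\,(\beta_j(D)G_j)(x)\in L^2_\nu\cap L^p_\nu .$$
Substituting $v=g_j^{*-1}v'$, $\int\psi(g_j^*v)e^{-(v|g_j\eta)}d\mu(v)=\Delta(\xi_j)^{-\nu}\Psi(\eta)$; and $\Delta(g_j\eta)=\Delta(\xi_j)\Delta(\eta)$. So in (4.1) the $j$-th term contributes $(2\pi)^{-n}(\varphi\circ g_j^{-1})\hat G_j=(2\pi)^{-n}\hat G_j$, as $\varphi\circ g_j^{-1}=1$ on the spectrum of $G_j$. Hence $P_\nu f=F$.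

Now bound $f$. For each $v$ the number of $j$ with $g_j^*v\in\operatorname{supp}\psi$ is $O(1)$: then $\varrho(g_j^*v,e)\le R$, and by invariance under inversion $\varrho(v^{-1},\xi_j)=\varrho(g_j^{-1}v^{-1},e)\le R$; use (3.1). The $\beta_j(D)$ are uniformly bounded on $L^p$ by (3.3). So $\|f_v\|_p^p\le C\sum_J\psi(g_j^*v)^p\|G_j\|_p^p$, and integration in $d\mu(v)$ gives $\|f\|^p_{L^p_\nu}\le C\sum_J\Delta(\xi_j)^{-\nu}\|G_j\|_p^p$. Boundedness of $P_\nu$ yields (13.2).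

**Step 4: random signs.** Let $J$ be a finite subset of $\{j:\operatorname{tr}\xi_j\le1\}$, $a_j>0$, $\varsigma_j=\pm1$ independent random signs, $\Phi\not\equiv0$ Schwartz with $\hat\Phi\in C_c^\infty$, and
$$G_j(x)=\varsigma_ja_j\Phi(tx)e^{i(x|\xi_j)},\qquad F(z)=\Phi(tz)\sum_J\varsigma_ja_je^{i(z|\xi_j)},$$
with $t>0$ small (depending on $J$), so that the spectral condition holds. If $|y-e|\le\frac12$, then $\frac12e\le y\le\frac32e$, so $y\in\Omega$ and $e^{-(y|\xi_j)}\ge e^{-3/2}$. For these $y$ and small $t$,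
$$\int|\Phi(t(x+iy))|^pdx=t^{-n}\int|\Phi(x+ity)|^pdx\ge\tfrac12t^{-n}\|\Phi\|_p^p,\tag{13.3}$$
because $\Phi(\cdot+iv)\to\Phi$ in the Schwartz space as $v\to0$. Also $\|G_j\|_p^p=a_j^pt^{-n}\|\Phi\|_p^p$. Take expectations in (13.2), restrict to $|y-e|\le\frac12$, and use $\mathbb E|\sum\varsigma_jb_j|^p\ge(\mathbb E|\sum\varsigma_jb_j|^2)^{p/2}=(\sum|b_j|^2)^{p/2}$. The factors $t^{-n}\|\Phi\|_p^p$ cancel and
$$\Big(\sum_Ja_j^2\Big)^{p/2}\le C\sum_J\Delta(\xi_j)^{-\nu}a_j^p .$$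

**Step 5: the choice of $a_j$ gives $p<2+\frac{2\nu}\kappa$.** Let $a_j^2=\Delta(\xi_j)^s$ with $s=\frac{2\nu}{p-2}$. Then $\Delta(\xi_j)^{-\nu}a_j^p=\Delta(\xi_j)^{\frac{sp}2-\nu}=\Delta(\xi_j)^s$. So $S=\sum_J\Delta(\xi_j)^s$ satisfies $S^{p/2}\le CS$ with $C$ independent of $J$, and therefore
$$\sum_{\operatorname{tr}\xi_j\le1}\Delta(\xi_j)^s<\infty .$$
If $\operatorname{tr}\xi\le1/e$ (with $e=2.718\ldots$) and $\varrho(\xi,\xi_j)\le1$, then $\operatorname{tr}\xi_j\le1$ and $\Delta(\xi)\le e^r\Delta(\xi_j)$. The balls $\{\varrho(\cdot,\xi_j)\le1\}$ cover $\Omega$ and have equal finite invariant measure, so $\int_{\operatorname{tr}\xi\le1/e}\Delta(\xi)^{s-\frac nr}d\xi<\infty$. In polar coordinates with respect to $\operatorname{tr}\xi$, both this integral and $\int_\Omega e^{-\operatorname{tr}\xi}\Delta(\xi)^{s-\frac nr}d\xi$ are finite positive multiples (as $s>0$) of the same integral over a slice $\operatorname{tr}\xi=\mathrm{const}$.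 By (F4) $s>\kappa$, that is, $p<2+\frac{2\nu}\kappa$. This completes the proof of Theorem 1. ∎

## 14. Mixed norms: proof of Theorem 2

**Step 1: analysis, with a weight in Hölder's inequality.** Let $2\le p,q<\infty$ satisfy the two conditions, and let $f\in L^2_\nu\cap L^{p,q}_\nu$, with $G_j,h_j^y,F$ as in Section 5. We show
$$\sum_j\Delta(\xi_j)^{-\nu}\|G_j\|_p^q\le C\int\|f_v\|_p^q\,d\mu(v).\tag{14.1}$$
By (5.2), (5.1) and (3.3), $\|G_j\|_p\le C\Delta(\xi_j)^\nu\int\|f_v\|_pe^{-c(v|\xi_j)}d\mu(v)$. Choose $s_k$ with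
$$\frac{(k-1)d}{2q}<s_k<\frac1{q'}\Big(\nu-(r-k)\frac d2\Big).$$
This is possible because $\frac{q'}q\le1$ and $(k-1)\frac d2+(r-k)\frac d2=\kappa<\nu$. Apply Hölder with the weight $\omega(v)=\Delta_s(v^{-1})$, and Lemma 6 with $\gamma=q's$; since $q/q'=q-1$,
$$\Delta(\xi_j)^{-\nu}\|G_j\|_p^q\le C\Delta(\xi_j)^{\nu(q-1)}\big(\Delta_{q's}(\xi_j)\Delta(\xi_j)^{-\nu}\big)^{q/q'}\!\int\|f_v\|_p^q\omega^{-q}e^{-c(v|\xi_j)}d\mu=C\Delta_{qs}(\xi_j)\int\|f_v\|_p^q\,\omega^{-q}e^{-c(v|\xi_j)}d\mu .$$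
On $\{\varrho(\xi,\xi_j)<\frac12\}$ the values of each $\lambda_k$ are comparable by (6.7), and $(v|\xi)\le e^{1/2}(v|\xi_j)$. These balls are disjoint with equal invariant measure, so
$$\sum_j\Delta_{qs}(\xi_j)e^{-c(v|\xi_j)}\le C\int_\Omega\Delta_{qs}(\xi)e^{-c'(v|\xi)}\Delta(\xi)^{-\frac nr}d\xi=C\Delta_{qs}(v^{-1})=C\omega(v)^q$$
by (F4), because $qs_k>(k-1)\frac d2$. This gives (14.1).

**Step 2: synthesis.** As in Section 12, Theorem 11 with exponents $(p,q)$ gives (12.2) with $\|F(\cdot+iy)\|_p^q$, $\|G_j\|_p^q$ and $e^{-cq(y|\xi_j)}$; Lemma 6 then gives $\|F\|^q_{L^{p,q}_\nu}\le C\sum_j\Delta(\xi_j)^{-\nu}\|G_j\|_p^q$, provided $\nu-\gamma_k>(r-k)\frac d2$ for all $k$. As $\gamma_k^0$ is a maximum of affine functions of $m_k$, $\gamma_k^0+(r-k)\frac d2$ is convex in $k$, and for small $\epsilon$ it suffices that $\nu>\kappa$ (the value at $k=1$) and $\nu>\gamma_r^0$. With $m_r=2\kappa$ and $\kappa+1=\frac nr$,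
$$\gamma_r^0=q\max\Big\{0,\frac\kappa2-\frac{\kappa+1}p\Big\}+\kappa\Big(\frac q2-1\Big)=\max\Big\{\kappa\big(\tfrac q2-1\big),\ \kappa(q-1)-\tfrac nr\,\tfrac qp\Big\}.$$
These are the two hypotheses. With (14.1) this proves sufficiency.

**Step 3: necessity of the second condition.** Suppose $P_\nu$ is bounded on $L^{p,q}_\nu$. By duality it is bounded on $L^{p',q'}_\nu$, and $B_\nu(\cdot,ie)\in L^{p',q'}_\nu$ by (13.1). With (4.3) this says $\int\Delta(y+e)^{-s}d\mu(y)<\infty$ with $s=q'(\nu+\frac nr)-\frac nr\frac{q'}{p'}=q'(\nu+\frac n{rp})$. By (4.4) $s>\nu+\kappa$. Multiplying by $q-1$, this is $\nu>\kappa(q-1)-\frac nr\frac qp$.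

**Step 4: necessity of the first condition.** For $q=2$ it says $\nu>0$ and is trivial; let $q>2$. The proof of (13.2) also gives $\|F\|^q_{L^{p,q}_\nu}\le C\sum_J\Delta(\xi_j)^{-\nu}\|G_j\|_p^q$: in the bound for $f_v$ use $\|f_v\|_p^q\le C\sum_J\psi(g_j^*v)^q\|G_j\|_p^q$. Take the random $G_j$ of Section 13, Step 4. For $|y-e|\le\frac12$, Jensen ($q\ge2$) and Minkowski ($p\ge2$) give
$$\mathbb E\|F(\cdot+iy)\|_p^q\ge\big(\mathbb E\|F(\cdot+iy)\|_p^2\big)^{q/2}\ge\big\|(\mathbb E|F(\cdot+iy)|^2)^{1/2}\big\|_p^q\ge c\Big(\sum_Ja_j^2\Big)^{q/2}t^{-nq/p}\|\Phi\|_p^q,$$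
the last step by (13.3). Since $\|G_j\|_p^q=a_j^qt^{-nq/p}\|\Phi\|_p^q$, we get $(\sum_Ja_j^2)^{q/2}\le C\sum_J\Delta(\xi_j)^{-\nu}a_j^q$. The choice $a_j^2=\Delta(\xi_j)^s$, $s=\frac{2\nu}{q-2}$, leads as in Section 13, Step 5, to $s>\kappa$, i.e. $\nu>\kappa(\frac q2-1)$. ∎
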